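\title{Connectivity with non-adaptive matrix-vector queries to the adjacency matrix}

\begin{abstract}
An algorithm has to decide whether a graph on $n$ vertices with nonnegative edge weights is connected. It sees the graph only through products $Ax$ of the adjacency matrix with vectors $x\in\{0,1\}^n$, and it must choose all these vectors in advance. We show that the bounded-error randomized complexity of this task is $\Theta(\log^3 n/\log\log n)$. More generally, if the entries of the query vectors lie in $\{0,1,\dots,B\}$ with $1\le B\le n$, the complexity is $\Theta(\log^3 n/\log(B\log n))$. The algorithm outputs a spanning forest for arbitrary nonnegative real weights; the lower bound holds for unweighted graphs.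
\end{abstract}

\section{The problem and the result}

A \emph{graph} $G$ on $[n]=\{1,\dots,n\}$ is given by a real weight $w_{vz}\ge 0$ for each unordered pair $\{v,z\}$ of distinct vertices. The pair is an \emph{edge} if $w_{vz}>0$, and $G$ is \emph{connected} if the graph formed by its edges is connected; $G$ is \emph{unweighted} if all weights are $0$ or $1$. A \emph{spanning forest} is an acyclic set of edges with the same components as $G$. The adjacency matrix $A$ is the symmetric matrix with $A_{vz}=w_{vz}$ for $v\ne z$ and zero diagonal.

An algorithm learns about $G$ by \emph{queries}: it submits a vector $x$ and receives $Ax\in\mathbb{R}^n$. Answers are exact real numbers and computation is free. A randomized algorithm is \emph{non-adaptive} if its queries depend only on $n$ and its random bits, and it has \emph{bounded error} if on every input it is correct with probability at least $2/3$. For an integer $1\le B\le n$, let $Q_B(n)$ be the least worst-case number of queries $x\in\{0,1,\dots,B\}^n$ of a non-adaptive bounded-error algorithm that decides connectivity of graphs on $[n]$, and let $Q(n)=Q_1(n)$.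

Two related bounds are known. There is an adaptive randomized algorithm that outputs a spanning forest of a weighted graph with constant probability after $O(\log^4 n)$ queries to the adjacency matrix. Sun et al.~\cite{Sun} gave a non-adaptive randomized algorithm that does the same with $O(\log^4 n)$ matrix-vector queries to the signed vertex-edge incidence matrix. Auza and Lee~\cite{AuzaLee} ask for the order of $Q(n)$, and in particular whether it is polylogarithmic. It is, and we determine it up to a constant factor. Throughout, $\log$ is the logarithm to base $2$ and $\ln$ the natural logarithm.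

\begin{theorem}\label{thm:main}
Uniformly for integers $1\le B\le n$,
\[
Q_B(n)=\Theta\!\left(\frac{\log^3 n}{\log(B\log n)}\right).
\]
In particular $Q(n)=\Theta(\log^3 n/\log\log n)$ and $Q_n(n)=\Theta(\log^2 n)$. Moreover:
\begin{itemize}
\item[(U)] the upper bound is attained, for all nonnegative real weights, by a non-adaptive algorithm that outputs a spanning forest with error probability $O(\log n/n^2)$;
\item[(L)] the lower bound already holds for deciding connectivity of unweighted graphs with error $1/3$.
\end{itemize}
\end{theorem}

``Uniformly'' means that the implied constants, and the threshold beyond which $n$ must lie, do not depend on $B$. From now on $n$ exceeds an absolute constant and $m=\lceil\log n\rceil$.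

\subsection*{What one would guess}
A query $x=\mathbf{1}_S$ tells every vertex the total weight of its edges into $S$. The $n$ unit vectors read the whole matrix, so $Q(n)\le n$. Some bound on the entries is needed for a lower bound such as (L): the single query $x(v)=2^{v-1}$ returns the neighborhood of every vertex of an unweighted graph, written in binary.

To use few queries, it is natural to grow connected parts: start from singletons, let every part find an edge that leaves it, and merge. A constant fraction of the parts disappears in each phase, so $O(\log n)$ phases suffice. The obstacle is that a non-adaptive algorithm fixes its queries before it knows the parts. For the signed incidence matrix this does no harm. The column of an edge has $+1$ at one endpoint and $-1$ at the other, so when the coordinates of an answer are added over a vertex set $C$, the edges inside $C$ cancel, whichever $C$ is chosen afterwards. For the adjacency matrix the same sum is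
\[
\sum_{v\in C}(Ax)(v)=\sum_{z\in[n]}x(z)\sum_{v\in C}w_{vz},
\]
and the edges inside $C$ disappear only if $x$ vanishes on $C$, a condition that seems to require knowing $C$. One may therefore guess that adaptivity is essential here. The guess is wrong because one may combine \emph{two} answers: an antisymmetric expression in $(x,Ax)$ and $(h,Ah)$ cancels the inside edges for every $C$ at once. Section~\ref{sec:upper} starts from this identity. A first implementation costs three logarithmic factors, one each for the number of phases, the unknown number of vertices on the boundary of a part, and the confidence needed for a union bound. Sharing queries between the boundary sizes saves the factor $\log\log n$.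

No more can be saved. Section~\ref{sec:reduction} builds graphs whose connectivity is the parity of $\sqrt n$ independent bits, each of which must be read from the $q$ numbers that a single vertex receives. Section~\ref{sec:game} shows that these $q$ numbers must carry $\Omega(\log^3 n)$ bits about $\Theta(\log^2 n)$ neighbors of that vertex, and a sum of so few entries from $\{0,\dots,B\}$ holds only $O(\log(B\log n))$ bits.

\section{The algorithm}\label{sec:upper}

\subsection{A cut identity}

For $C\subseteq[n]$ and $h,x\in\mathbb{R}^n$ put
\[
\Phi_C(h,x)=\sum_{v\in C}\bigl[h(v)\,(Ax)(v)-x(v)\,(Ah)(v)\bigr].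
\]
If $h$ and $x$ are known linear combinations of queries, then $Ah$ and $Ax$ are known by linearity, so $\Phi_C(h,x)$ can be computed from the answers for every set $C$, including sets chosen after the answers have arrived.

\begin{lemma}\label{lem:cut}
For all $C,h,x$,
\begin{equation}\label{eq:cut}
\Phi_C(h,x)=\sum_{v\in C,\ z\notin C}w_{vz}\bigl[h(v)x(z)-x(v)h(z)\bigr].
\end{equation}
In particular $\Phi_C(\mathbf{1},x)=\langle D_C,x\rangle$, where
\[
D_C(z)=\sum_{v\in C}w_{vz}\quad(z\notin C),\qquad D_C(v)=-\sum_{z\notin C}w_{vz}\quad(v\in C),
\]
and the support of $D_C$ is the set of endpoints of edges leaving $C$.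
\end{lemma}

\begin{proof}
Expanding the products gives the sum in \eqref{eq:cut} over all $v\in C$ and all $z\ne v$. For $v,z\in C$ the terms $(v,z)$ and $(z,v)$ are opposite, because $w_{vz}=w_{zv}$ and the bracket is antisymmetric in $v,z$; so only $z\notin C$ remains. For $h=\mathbf{1}$ the bracket is $x(z)-x(v)$, and collecting coefficients gives $D_C$. Each coordinate of $D_C$ is, up to sign, a sum of nonnegative weights, so it is nonzero exactly when one of these weights is positive.
\end{proof}

In matrix form, $\Phi_C(h,x)=h^{\top}(\Pi_CA-A\Pi_C)x$, where $\Pi_C$ is the diagonal projection onto the coordinates in $C$; the commutator has entries $w_{vz}(\mathbf{1}_C(v)-\mathbf{1}_C(z))$, which vanish off the cut. The statement about the support is the place where nonnegativity enters: for $C=\{1,2\}$ and $w_{13}=w_{24}=1$, $w_{14}=w_{23}=-1$ one would get $D_C=0$.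

\begin{example}\label{ex:triangle}
Let $n=3$ and $C=\{1,2\}$. Then $(Ax)(1)+(Ax)(2)=w_{12}(x(1)+x(2))+(w_{13}+w_{23})x(3)$ involves the inside weight $w_{12}$. Subtracting $x(1)(w_{12}+w_{13})+x(2)(w_{12}+w_{23})$, which is known from $A\mathbf{1}$, leaves
\[
\Phi_C(\mathbf{1},x)=-w_{13}x(1)-w_{23}x(2)+(w_{13}+w_{23})x(3).
\]
This sees the boundary vertices but mixes the leaving edges. Now take $h=(h_1,0,0)$, so that $Ah=(0,w_{12}h_1,w_{13}h_1)$. Then
\[
\Phi_C(h,x)=h_1\bigl(w_{12}x(2)+w_{13}x(3)\bigr)-x(2)w_{12}h_1=h_1w_{13}x(3),
\]
and only the leaving edge at vertex $1$ survives.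
\end{example}

The example is the plan for one phase. Use $\Phi_C(\mathbf{1},\cdot)$ to find a vector $h$, among many prepared in advance, that is nonzero at exactly one boundary vertex $v$, and to identify $v$. Then use $\Phi_C(h,\cdot)$ to find a neighbor of $v$ across the cut. Both steps are instances of one task: find a point in the support of an unknown vector $D$ from inner products of $D$ with prepared random vectors.

\subsection{Finding a point of the support}

The size of the support is unknown, so we subsample the vertices at all rates $2^{-i}$; at the right rate a single point of the support survives with constant probability. We must then recognize that this has happened and name the point, with error small enough for a union bound over all parts and phases. For this each vertex receives a random signature in $\mathbb{R}^s$. Let $L=m+2$.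

\begin{definition}\label{def:test}
Let $s\ge2$ be an integer and $0<\rho<1$. A \emph{test system} with parameters $(s,\rho)$ consists of independent random \emph{levels} $\ell(v)\in[L]$, $v\in[n]$, with $\Pr[\ell(v)=i]=2^{-i}$ for $i<L$; sets $W_1,\dots,W_L\subseteq[n]$, determined by the levels, with
\[
\{v:\ell(v)=i\}\subseteq W_i\subseteq\{v:\ell(v)\ge i\};
\]
and random vectors $h_{i,j}\in\mathbb{R}^n$ $(i\in[L],\ j\in[s])$ such that
\begin{itemize}
\item[(T1)] $h_{i,j}(v)=0$ for $v\notin W_i$;
\item[(T2)] for each fixed $i$, conditionally on the levels, the variables $h_{i,j}(v)$ $(v\in W_i,\ j\in[s])$ are independent and each takes any given value with probability at most $\rho$.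
\end{itemize}
The \emph{signature} of $v$ at level $i$ is $h_i(v)=(h_{i,j}(v))_{j\in[s]}\in\mathbb{R}^s$.
\end{definition}

Given the numbers $\mu_i=(\langle D,h_{i,j}\rangle)_{j\in[s]}\in\mathbb{R}^s$ for $i\in[L]$, the \emph{decoding rule} accepts a pair $(i,v)$ with $v\in W_i$ if $\mu_i\ne0$ and $\mu_i$ is a real multiple of $h_i(v)$. We test proportionality because $D(v)$ is an unknown real number; the test is exact, and this is where exact answers are used.

\begin{lemma}\label{lem:decode}
Fix $D\in\mathbb{R}^n$ and take a test system with $\rho^{\,s-1}\le n^{-5}$.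
\begin{itemize}
\item[(a)] With probability at least $1-n^{-3}$, for all $i$ and all $v\in W_i$, the pair $(i,v)$ is accepted if and only if $\operatorname{supp}(D)\cap W_i=\{v\}$.
\item[(b)] If $D\ne0$, then with probability at least $1/(4e)$ some $i$ has $|\operatorname{supp}(D)\cap W_i|=1$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Condition on the levels, fix $(i,v)$ with $v\in W_i$, and let $Y=\operatorname{supp}(D)\cap W_i$. By (T1), $\mu_i=\sum_{z\in Y}D(z)h_i(z)$. If $Y=\{v\}$, then $\mu_i=D(v)h_i(v)$, and the pair is rejected only if $h_i(v)=0$, which has probability at most $\rho^s$. If $Y=\emptyset$, then $\mu_i=0$ and the pair is rejected. Otherwise fix $v^*\in Y\setminus\{v\}$ and condition on all signatures $h_i(z)$ with $z\ne v^*$. If $h_i(v)=0$, the pair is rejected. If not, pick $j_0$ with $h_{i,j_0}(v)\ne0$ and condition also on $h_{i,j_0}(v^*)$; this fixes the coordinate $\mu_{i,j_0}$. Acceptance forces $\mu_{i,j}=\mu_{i,j_0}h_{i,j}(v)/h_{i,j_0}(v)$ for each $j\ne j_0$, and since $D(v^*)\ne0$ this prescribes the value of $h_{i,j}(v^*)$. By (T2) the probability is at most $\rho^{\,s-1}$. There are at most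 $nL\le n^2$ pairs, so the total error is at most $n^2\cdot n^{-5}$.

(b) Let $n_0=|\operatorname{supp}(D)|$ and choose $i$ with $2n_0\le2^i<4n_0$. Then $1\le i<\log n+2$, so $i\le m+1<L$. Since $\Pr[\ell(z)<i]=1-2^{1-i}$, the event that one point $v$ of the support has level $i$ and all others have level below $i$ has probability
\[
n_02^{-i}\bigl(1-2^{1-i}\bigr)^{n_0-1}\ge\tfrac14\bigl(1-\tfrac1{n_0}\bigr)^{n_0-1}\ge\tfrac1{4e}.
\]
On this event $\operatorname{supp}(D)\cap W_i=\{v\}$.
\end{proof}

The obvious test system takes $W_i=\{v:\ell(v)\ge i\}$ and lets the $h_{i,j}$ themselves be queries, with independent uniform entries from $\{0,\dots,B\}$ on $W_i$. It has $\rho=1/(B+1)$, needs $s=1+\lceil5m/\log(B+1)\rceil$, and costs $Ls=O(m^2/\log(B+1))$ queries. Inserted into the rest of this section it gives $Q_B(n)=O(\log^3n/\log(B+1))$. This already shows $Q(n)=O(\log^3 n)$, and it is the bound of Theorem~\ref{thm:main} when $B\ge\log n$. For small $B$ we need a smaller $\rho$ at the same price.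

\subsection{Sharing queries between levels}

The vectors $h_{i,j}$ need not be queries; it is enough that they are linear combinations of queries. In the obvious system, $L$ queries are spent for each index $j$, and each level uses one of them. We spend $O(L)$ queries instead and let each level combine at least $\sqrt L$ of them. An entry of $h_{i,j}$ is then a sum of many independent terms and is spread over many values. The difficulty is (T1): the combination must vanish at the vertices of lower level. Inclusion--exclusion on a Boolean cube arranges this.

Let $d=\lceil\log L\rceil+1$, so $2L\le2^d<4L$. At least half of the subsets of $[d]$ have size at least $d/2$; fix $L$ of them, $\gamma_1,\dots,\gamma_L$, in order of nondecreasing size. Then $\gamma_i\subseteq\gamma_{i'}$ implies $i\le i'$, since the sets are distinct. Let $b$ be the even number in $\{B,B+1\}$, and put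
\[
\rho=b^{-1/2}\,2^{-d/8},\qquad s=1+\Bigl\lceil\frac{40m}{4\log b+d}\Bigr\rceil .
\]
As $\log(1/\rho)=(4\log b+d)/8$, we have $\rho^{\,s-1}\le2^{-5m}\le n^{-5}$. Draw levels as in Definition~\ref{def:test} and independent variables $\xi_{v,j}(\sigma)$, uniform on $\{0,\dots,b-1\}$, for $v\in[n]$, $j\in[s]$, $\sigma\subseteq[d]$. The queries are the $s2^d$ vectors $x_{j,\sigma}\in\{0,\dots,B\}^n$ with
\[
x_{j,\sigma}(v)=\xi_{v,j}\bigl(\sigma\cap\gamma_{\ell(v)}\bigr),
\]
and we set
\[
h_{i,j}=\sum_{\sigma\subseteq\gamma_i}(-1)^{|\sigma|}x_{j,\sigma},\qquad W_i=\{v:\gamma_{\ell(v)}\supseteq\gamma_i\}.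
\]

\begin{example}
Take $d=2$, $B=1$, the sets $\gamma_1=\{1\}$, $\gamma_2=\{2\}$, $\gamma_3=\{1,2\}$, and drop the indices $v,j$. Four queries serve three levels. At a vertex of level $1$, the vector $h_{3,j}$ has the entry $\xi(\emptyset)-\xi(\{1\})-\xi(\emptyset)+\xi(\{1\})=0$. At a vertex of level $3$ it has the entry $\xi(\emptyset)-\xi(\{1\})-\xi(\{2\})+\xi(\{1,2\})$, which takes the values $-2,\dots,2$ with probabilities $\frac1{16},\frac4{16},\frac6{16},\frac4{16},\frac1{16}$; the largest is $3/8$, against $1/2$ for a single bit. The sets $W_i$ are not nested, since a vertex of level $2$ lies in $W_2$ but not in $W_1$. Definition~\ref{def:test} does not require nesting.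
\end{example}

We use the Erd\H{o}s--Littlewood--Offord theorem~\cite{Erdos}: if $c_1,\dots,c_t$ are nonzero reals and $\epsilon_1,\dots,\epsilon_t$ are independent uniform signs, then $\sum\epsilon_jc_j$ takes any given value with probability at most $\binom{t}{\lfloor t/2\rfloor}2^{-t}$. (One may assume $c_j>0$; the sets of plus signs that give the same sum then form an antichain, and Sperner's theorem bounds their number.) For even $t$ this bound is at most $t^{-1/2}$, because
\[
\Bigl(\binom{t}{t/2}2^{-t}\Bigr)^2=\prod_{j=1}^{t/2}\Bigl(\frac{2j-1}{2j}\Bigr)^2\le\prod_{j=1}^{t/2}\frac{2j-1}{2j}\cdot\frac{2j}{2j+1}=\frac1{t+1}.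
\]

\begin{lemma}\label{lem:system}
The levels, the sets $W_i$ and the vectors $h_{i,j}$ form a test system with parameters $(s,\rho)$.
\end{lemma}

\begin{proof}
The inclusions for $W_i$ follow from the ordering of the $\gamma_i$. For (T1), let $v\notin W_i$ and choose $t\in\gamma_i\setminus\gamma_{\ell(v)}$. For $\sigma\subseteq\gamma_i\setminus\{t\}$ the sets $\sigma$ and $\sigma\cup\{t\}$ have the same intersection with $\gamma_{\ell(v)}$ and opposite signs, so the terms cancel in pairs. For (T2), let $v\in W_i$. Then $h_{i,j}(v)=\sum_{\sigma\subseteq\gamma_i}(-1)^{|\sigma|}\xi_{v,j}(\sigma)$ is a signed sum of $t=2^{|\gamma_i|}\ge2^{d/2}$ independent variables, and different pairs $(v,j)$ use disjoint sets of variables. Conditioning on all terms but one bounds every point probability by $1/b$. For a second bound, replace each $\xi$ by $\xi-\frac{b-1}2$; the sum does not change, since $\gamma_i\ne\emptyset$ has as many even as odd subsets. The centered variables are symmetric, and they are never $0$ because $b$ is even. Conditionally on their absolute values the sum has the form $\sum\epsilon_jc_j$ with $t$ nonzero terms,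 so point probabilities are at most $t^{-1/2}\le2^{-d/4}$. The minimum of $1/b$ and $2^{-d/4}$ is at most their geometric mean $\rho$.
\end{proof}

\subsection{From a boundary vertex to an edge}

Finding a point $v$ of $\operatorname{supp}(D_C)$ is not enough. If $v\notin C$ we know where to merge, but test systems treat all vertices alike, and when many vertices of $C$ are joined to one outside vertex, the isolated point lies inside $C$ almost always. The second step of Example~\ref{ex:triangle} is needed, and it requires fresh randomness because the vector to be decoded depends on $v$. So a \emph{round} consists of the query $\mathbf{1}$ and two independent copies of the test system above, the second marked by primes; it has $1+2s2^d$ queries.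

\begin{lemma}\label{lem:round}
Fix $\emptyset\ne C\subsetneq[n]$. From the answers of a round one can compute either ``nothing'' or a pair of vertices such that
\begin{itemize}
\item[(a)] except with probability at most $2n^{-3}$, any pair that is output is an edge of $G$ leaving $C$;
\item[(b)] if an edge leaves $C$, then such an edge is output with probability at least $c_0=1/200$.
\end{itemize}
\end{lemma}

\begin{proof}
\emph{The procedure.} Compute $\langle D_C,h_{i,j}\rangle=\Phi_C(\mathbf{1},h_{i,j})$ for all $i,j$ and apply the decoding rule. If nothing is accepted, output nothing. Otherwise let $(i,v)$ be the first accepted pair. Then $h_i(v)\ne0$; choose $j$ with $h(v)\ne0$ for $h=h_{i,j}$. Apply the decoding rule of the second system to the numbers $\pm\Phi_C(h,h'_{i',j'})/h(v)$, with sign $+$ if $v\in C$ and $-$ if $v\notin C$. Let $(i',z)$ be the first accepted pair, if there is one; output $\{v,z\}$ if exactly one of $v,z$ lies in $C$, and nothing in all other cases.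

\emph{Analysis.} Let $\mathcal{G}$ be the event of Lemma~\ref{lem:decode}(a) for $D_C$ and the first system. Suppose that $\mathcal{G}$ holds and $(i,v)$ is accepted. Then $v$ is the only endpoint of a leaving edge in $W_i$, and $h$ vanishes off $W_i$. In \eqref{eq:cut} only the factor $h(v)$ survives, so for every $x$
\[
\Phi_C(h,x)=h(v)\sum_{z\notin C}w_{vz}x(z)\quad(v\in C),\qquad
\Phi_C(h,x)=-h(v)\sum_{z\in C}w_{vz}x(z)\quad(v\notin C).
\]
Thus the numbers given to the second decoding are $\langle D',h'_{i',j'}\rangle$, where $D'(z)=w_{vz}$ if exactly one of $v,z$ lies in $C$, and $D'(z)=0$ otherwise. We have $D'\ne0$ since $v\in\operatorname{supp}(D_C)$, and $D'$ is a function of the first system, so it is a fixed vector once we condition on that system. On the event of Lemma~\ref{lem:decode}(a) for $D'$ and the second system, an accepted $(i',z)$ has $w_{vz}>0$ with $z$ across the cut. This gives (a). If an edge leaves $C$, then $D_C\ne0$, and each of the two decodings is correct and accepts some pair with (conditional) probability at least $\frac1{4e}-n^{-3}$, by both parts of Lemma~\ref{lem:decode}. The square of this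 number exceeds $1/200$.
\end{proof}

\subsection{Merging}

\begin{proof}[Proof of Theorem~\ref{thm:main}(U)]
Make $T=\lceil(6/c_0)\ln n\rceil$ independent rounds of queries. After all answers have arrived, start with the partition of $[n]$ into singletons. In phase $t=1,\dots,T$ apply Lemma~\ref{lem:round}, with the answers of round $t$, to every part $C\ne[n]$ of the current partition, and merge parts along all pairs that are output. At the end output a maximal acyclic set of output pairs, and ``connected'' if and only if one part remains.

Compare this with the \emph{ideal process}, which ignores every output pair that is not an edge leaving its part. In the ideal process the partition before phase $t$ depends only on $G$ and on the earlier rounds, so it is independent of round $t$, and Lemma~\ref{lem:round} applies to each of its at most $n$ parts. The two processes coincide unless the ideal process ignores some pair, which has probability at most $nT\cdot2n^{-3}$.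

In the ideal process every part is connected in $G$. Let the \emph{excess} be the number of parts minus the number of components of $G$. Consider a component that is split into $j\ge2$ parts; each of them has a leaving edge. If $k$ of them output one, then some $k'\ge k$ parts lie in merged classes of at least two parts, so at most $j-k'+k'/2\le j-k/2$ classes remain. The expectation of $k$ is at least $c_0j\ge c_0(j-1)$, so the expected contribution of the component to the excess drops from $j-1$ to at most $(1-\frac{c_0}2)(j-1)$. After $T$ phases the expected excess is at most $ne^{-c_0T/2}\le n^{-2}$, and this bounds the probability that the excess is positive. If the processes coincide and the excess is $0$, then the final parts are the components of $G$ and the output is a spanning forest. The error probability is $O(\log n/n^2)$.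

It remains to count queries. Since $4\log b+d\ge\log(Bm)$, we have $s\le2+40m/\log(Bm)$. Here $B\le n$ is used: it gives $\log(Bm)\le2m$, hence $s\le44m/\log(Bm)$. With $2^d<4(m+2)$ and $T=O(m)$, the total $T(1+2s2^d)$ is $O(m^3/\log(Bm))$.
\end{proof}

\section{The lower bound: reduction to a guessing game}\label{sec:reduction}

All graphs are now unweighted. Once the random bits of a non-adaptive algorithm with $q$ queries are fixed, each vertex $v$ carries a fixed column $X_v\in\{0,\dots,B\}^q$, the list of its entries in the queries. For a vertex set $N$ write $XN=\sum_{v\in N}X_v$. The answers at a vertex are then the vector $XN$, where $N$ is its neighborhood.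

\subsection{The side game}

The core of the lower bound concerns one vertex whose neighborhood $N$ is a sparse random subset of one of two connected halves of a set $U$. To know which half the vertex is attached to, one must read the side of $N$ from $XN$.

Let $U$ be a set of even size $u$, with columns $X_a\in\{0,\dots,B\}^q$ for $a\in U$. Put
\[
K=\Bigl\lfloor\frac{\ln u}{20}\Bigr\rfloor,\quad R=\Bigl\lfloor\frac{K\ln u}{16}\Bigr\rfloor,\quad p_r=u^{-3/4}\Bigl(1-\frac1K\Bigr)^r,\quad\bar p_r=\frac{2p_r}{1+p_r}\qquad(0\le r\le R).
\]
From $1-x\ge e^{-2x}$ on $[0,\frac12]$ we get $u^{-7/8}\le p_r\le u^{-3/4}$, and $\bar p_r\ge p_r$. A \emph{random subset of density $p$} of a set contains each element independently with probability $p$. In the \emph{side game at scale $r$}, draw a uniform balanced partition $\chi=(P^1,P^2)$ of $U$, with $|P^1|=|P^2|=u/2$, a uniform $\theta\in\{1,2\}$, and a random subset $N\subseteq P^\theta$ of density $\bar p_r$. A player sees $\chi$ and $XN$ and guesses $\theta$. Let $f_r^\theta(y\mid\chi)$ be the probability that $XN=y$ given $\chi$ and $\theta$, and define the \emph{overlap}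
\[
\omega_r=\mathbb{E}_\chi\sum_y\min\{f_r^1(y\mid\chi),f_r^2(y\mid\chi)\}.
\]
By \eqref{eq:bayes} below, the best player errs with probability $\omega_r/2$.

\begin{example}\label{ex:extremes}
If $q=1$ and all $X_a=1$, then $XN=|N|$, the two laws agree, and $\omega_r=1$. If $q=u$ and the columns are the unit vectors, then $XN$ reveals $N$, the two laws meet only at $y=0$, and $\omega_r=(1-\bar p_r)^{u/2}\le\exp(-u^{1/8}/2)$.
\end{example}

\begin{proposition}\label{prop:game}
There is an absolute constant $u_0$ such that for even $u\ge u_0$ and all $B,q\ge1$ the following holds. If $\omega_r\le u^{-1/3}$ for every $0\le r\le R$, then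
\[
q\ge\frac{(R+1)\log u}{10\log\bigl((R+1)B+1\bigr)}.
\]
\end{proposition}

The proof is in Section~\ref{sec:game}. The hypothesis asks for much: one matrix must win at all scales, with polynomially small error. The rest of this section extracts this from an algorithm that is right only with probability $2/3$.

\subsection{Tools from probability and information theory}

All random variables here have finite range. Let $\zeta\in\{\pm1\}$ and $Y$ be jointly distributed. The \emph{Bayes error} $\varepsilon$ is the least value of $\Pr[g(Y)\ne\zeta]$ over functions $g$. Choosing $g(y)$ separately for each $y$, and using $|a-b|=a+b-2\min\{a,b\}$, we get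
\begin{equation}\label{eq:bayes}
\varepsilon=\sum_y\min\{\Pr[\zeta=1,Y=y],\Pr[\zeta=-1,Y=y]\},\qquad\mathbb{E}\bigl|\mathbb{E}[\zeta\mid Y]\bigr|=1-2\varepsilon .
\end{equation}
Entropy $H$ and relative entropy $D(P\|\tilde P)=\sum P\log(P/\tilde P)$ are measured in bits, and $H(Y)$ is at most the logarithm of the number of values of $Y$. The conditional mutual information $I(Z;Y\mid W)=H(Z\mid W)-H(Z\mid Y,W)$ is at most $H(Y)$, and it equals $D(P\|\tilde P)$, where $P$ is the law of $(W,Z,Y)$ and $\tilde P(w,z,y)=P(w,z)P(y\mid w)$. If $Z_1,\dots,Z_t$ are independent given $W$, then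
\begin{equation}\label{eq:super}
\sum_{j=1}^tI(Z_j;Y\mid W)\le I(Z_1,\dots,Z_t;Y\mid W)\le H(Y),
\end{equation}
because $H(Z_1,\dots,Z_t\mid W)=\sum_jH(Z_j\mid W)$ while $H(Z_1,\dots,Z_t\mid Y,W)\le\sum_jH(Z_j\mid Y,W)$. Pinsker's inequality implies $|P(\mathcal{E})-\tilde P(\mathcal{E})|\le\sqrt{D(P\|\tilde P)}$ for every event $\mathcal{E}$.

\subsection{The hard distribution}

Let $u=2\lfloor n^{1/8}/2\rfloor$ and $k=\lfloor n^{1/2}\rfloor$, with $K,R,p_r,\bar p_r$ as above. Fix disjoint vertex sets: hubs $\alpha_0,\beta_0$, and for each \emph{stage} $i=1,\dots,k$ hubs $\alpha_i,\beta_i$, a set $U_i$ of size $u$ and a set $V_i$ of size $u^3$. This uses $2+k(2+u+u^3)\le n$ vertices; the others are \emph{leftovers}. Independently for each stage draw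
\begin{itemize}
\item a scale $r_i$, uniform in $\{0,\dots,R\}$;
\item a uniform balanced partition $\chi_i=(P_i^1,P_i^2)$ of $U_i$;
\item a uniform ordered pair $(v_i,v_i')$ of distinct vertices of $V_i$;
\item a uniform $\tau_i\in\{1,2\}$ and sides $\theta_{v_i}=\tau_i$, $\theta_{v_i'}=3-\tau_i$, with $\theta_z$ independent and uniform in $\{1,2\}$ for the other $z\in V_i$;
\item for each $z\in V_i$ independently, a random subset $N_z\subseteq P_i^{\theta_z}$ of density $\bar p_{r_i}$.
\end{itemize}
Join $\alpha_i$ to all of $P_i^1$, $\beta_i$ to all of $P_i^2$, each $z\in V_i$ to all of $N_z$, $\alpha_{i-1}$ to $v_i$, and $\beta_{i-1}$ to $v_i'$. Finally join $\alpha_0$ to $\beta_k$ and to all leftovers. See Figure~\ref{fig:hard}. Put $\zeta_i=(-1)^{\tau_i-1}$ and $\zeta=\prod_{i=1}^k\zeta_i$.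

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.9,dot/.style={circle,fill,inner sep=1.3pt},blk/.style={circle,draw,inner sep=1.5pt,font=\small}]
\node[dot,label=left:$\alpha_{i-1}$] (a0) at (0,2) {};
\node[dot,label=left:$\beta_{i-1}$] (b0) at (0,0) {};
\node[dot] (z1) at (2,2.5) {}; \node[dot,label=above:$v_i'$] (vp) at (2,1.5) {};
\node[dot,label=below:$v_i$] (v) at (2,0.5) {}; \node[dot] (z2) at (2,-0.5) {};
\foreach \j/\y in {1/2.6,2/2,3/1.4,4/0.6,5/0,6/-0.6} \node[dot] (u\j) at (4,\y) {};
\node[dot,label=above:$\alpha_i$] (a1) at (5.6,2) {};
\node[dot,label=below:$\beta_i$] (b1) at (5.6,0) {};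
\draw[thick] (a0)--(v) (b0)--(vp);
\draw (z1)--(u1) (z1)--(u2) (vp)--(u2) (vp)--(u3) (v)--(u4) (v)--(u5) (z2)--(u6);
\draw (u1)--(a1) (u2)--(a1) (u3)--(a1) (u4)--(b1) (u5)--(b1) (u6)--(b1);
\node at (2,3.1) {$V_i$}; \node at (4,3.1) {$P_i^1$}; \node at (4,-1.1) {$P_i^2$};
\foreach \j in {0,1,2,3} {
\node[blk] (A\j) at (8+1.5*\j,2) {$\mathcal{A}_\j$};
\node[blk] (B\j) at (8+1.5*\j,0) {$\mathcal{B}_\j$}; }
\draw[thick] (A0)--(A1) (B0)--(B1) (A1)--(B2) (B1)--(A2) (A2)--(B3) (B2)--(A3);
\draw[dashed,rounded corners] (A0)--(7.1,2)--(7.1,-1)--(12.5,-1)--(B3);
\end{tikzpicture}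
\caption{Left: one stage of the hard graph with $\tau_i=2$. Each vertex of $V_i$ has a sparse random neighborhood in one half of $U_i$, and the hub $\alpha_{i-1}$ reaches $\beta_i$ through $v_i$. Right: the graph for $k=3$ and $(\tau_1,\tau_2,\tau_3)=(1,2,2)$, with each connected block drawn as one node. The solid edges form two paths. The number of crossings is even, so the dashed edge $\alpha_0\beta_3$ joins the two paths.}
\label{fig:hard}
\end{figure}

\begin{lemma}\label{lem:parity}
With probability at least $0.99$ all sets $N_z$ are nonempty, and in that case $G$ is connected if and only if $\zeta=1$.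
\end{lemma}

\begin{proof}
Each $N_z$ is empty with probability $(1-\bar p_{r_i})^{u/2}\le\exp(-u^{1/8}/2)$, and $n\exp(-u^{1/8}/2)\le0.01$. If all $N_z$ are nonempty, the blocks $\mathcal{A}_i=\{\alpha_i\}\cup P_i^1\cup\{z\in V_i:\theta_z=1\}$ and $\mathcal{B}_i=\{\beta_i\}\cup P_i^2\cup\{z\in V_i:\theta_z=2\}$ are connected, and so are $\mathcal{A}_0$, consisting of $\alpha_0$ and the leftovers, and $\mathcal{B}_0=\{\beta_0\}$. The edge $\alpha_{i-1}v_i$ joins $\mathcal{A}_{i-1}$ to $\mathcal{A}_i$ if $\tau_i=1$ and to $\mathcal{B}_i$ if $\tau_i=2$, and the edge $\beta_{i-1}v_i'$ joins $\mathcal{B}_{i-1}$ to the other block of stage $i$. Without the edge $\alpha_0\beta_k$ the blocks form two disjoint paths, starting at $\mathcal{A}_0$ and $\mathcal{B}_0$, and $\mathcal{B}_k$ lies on the second path exactly when the number of $i$ with $\tau_i=2$ is even. Exactly then the edge $\alpha_0\beta_k$ joins the two paths.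
\end{proof}

\subsection{One stage with small error}

Take a non-adaptive algorithm with at most $q$ queries in $\{0,\dots,B\}^n$ and error at most $1/3$ on every unweighted graph. We may assume $q\le m^3$, since otherwise there is nothing to prove. By averaging, fix its random bits so that it is correct with probability at least $2/3$ on the hard distribution, and pad with zero queries to have exactly $q$. Let $\hat\zeta=1$ if it answers ``connected'' and $\hat\zeta=-1$ otherwise. By Lemma~\ref{lem:parity}, $\mathbb{E}[\hat\zeta\zeta]\ge2(\frac23-\frac1{100})-1\ge0.3$.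

We separate the stages by revealing more than the algorithm sees. The \emph{view} of stage $i$ is
\[
\mathcal{V}_i=\bigl(r_i,\chi_i,v_i,v_i',(y_z)_{z\in V_i},(y_a)_{a\in U_i}\bigr),\qquad y_z=XN_z,\qquad y_a=X\{z\in V_i:a\in N_z\}.
\]
The views determine all answers. Indeed, the edges between $V_i$ and $U_i$ contribute $y_z$ to the answers at $z\in V_i$ and $y_a$ to the answers at $a\in U_i$, and every other edge has a hub as an endpoint and is determined by the data $(\chi_i,v_i,v_i')$, $i\in[k]$. So $\hat\zeta$ is a function of the views. The pairs $(\zeta_i,\mathcal{V}_i)$ are independent over $i$, hence $\mathbb{E}[\zeta\mid\mathcal{V}_1,\dots,\mathcal{V}_k]=\prod_i\mathbb{E}[\zeta_i\mid\mathcal{V}_i]$, and by \eqref{eq:bayes}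
\[
0.3\le\mathbb{E}\bigl|\mathbb{E}[\zeta\mid\mathcal{V}_1,\dots,\mathcal{V}_k]\bigr|=\prod_{i=1}^k(1-2\varepsilon_i)\le\exp\Bigl(-2\sum_{i=1}^k\varepsilon_i\Bigr),
\]
where $\varepsilon_i$ is the Bayes error for guessing $\tau_i$ from $\mathcal{V}_i$. Thus $\sum\varepsilon_i\le\frac12\ln\frac{10}3<1$, and some stage has $\varepsilon_i\le1/k$. This is the purpose of the long chain: a constant advantage on the parity forces a polynomially small error on one bit. Fix such a stage and drop the index $i$. The scale is part of the view, so the Bayes error of the stage is the average of the Bayes errors $\varepsilon(r)$ given the scale $r$, and therefore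
\begin{equation}\label{eq:eps}
\varepsilon(r)\le\frac{R+1}k\qquad\text{for every }0\le r\le R .
\end{equation}

\subsection{The answers at $U$ are useless}

The view contains $y_v$ and $y_{v'}$, which are two plays of the side game, but it also contains the answers at $U$, and these depend on $N_v$. Anyone who knew $v$ before choosing queries could submit the unit vector at $v$ and read $N_v$ at $U$. This is the point where non-adaptivity is used: the columns are fixed before $(v,v')$ is drawn, and the information held by the $u$ vertices of $U$ is spread over $u^3$ candidates.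

\begin{lemma}\label{lem:useless}
Let $\eta=2q\log(Bu^3+1)/u^2$. For every $r$, the overlap of the side game on $U$ satisfies $\omega_r^2\le2\varepsilon(r)+4\sqrt\eta$.
\end{lemma}

\begin{proof}
Fix $r$ and write $f^\theta=f_r^\theta$. To make $(v,v')$ independent of the rest, let $P$ be the law of the modified stage in which all sides $\theta_z$, $z\in V$, are independent and uniform and $(v,v')$ is an independent uniform ordered pair. The event $\mathcal{D}=\{\theta_v\ne\theta_{v'}\}$ has probability $\frac12$ for each value of $(v,v')$, and the true stage is $P$ conditioned on $\mathcal{D}$, with $\tau=\theta_v$. So the optimal guess $g$ for the true stage has $P[g\ne\theta_v,\mathcal{D}]=\varepsilon(r)/2$.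

Put $\Omega_z=(\theta_z,N_z)$, $y_V=(y_z)_{z\in V}$ and $y_U=(y_a)_{a\in U}$. Given $\chi$ the $\Omega_z$ are independent, and $y_z$ is a function of $\Omega_z$, so they remain independent given $(\chi,y_V)$. The vector $y_U$ has $uq$ coordinates in $\{0,\dots,Bu^3\}$. For any perfect matching of $V$, inequality \eqref{eq:super} gives
\[
\sum_{\{z,z'\}\text{ matched}}I(\Omega_z,\Omega_{z'};y_U\mid\chi,y_V)\le uq\log(Bu^3+1).
\]
A matching has $u^3/2$ pairs, and all pairs are equally likely to occur in a uniform random matching, so the average of $I(\Omega_z,\Omega_{z'};y_U\mid\chi,y_V)$ over all pairs is at most $\eta$. As $(v,v')$ is independent of everything else, this average is $I(\Omega_v,\Omega_{v'};y_U\mid W)$ with $W=(v,v',\chi,y_V)$. Let $\tilde P$ be the law under which $(W,\Omega_v,\Omega_{v'})$ is distributed as under $P$ and $y_U$ is drawn from its conditional law given $W$, independently of $(\Omega_v,\Omega_{v'})$. By Pinsker's inequality, $\tilde P[g\ne\theta_v,\mathcal{D}]\le\varepsilon(r)/2+\sqrt\eta$.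

Now bound the left side from below. For $\theta,\theta'\in\{1,2\}$, the probability under $\tilde P$ of a given view $(W,y_U)$ together with $\theta_v=\theta$, $\theta_{v'}=\theta'$ is
\[
\tfrac14\,f^\theta(y_v\mid\chi)\,f^{\theta'}(y_{v'}\mid\chi)\cdot P(v,v')\,P(\chi)\prod_{z\ne v,v'}P(y_z\mid\chi)\cdot P(y_U\mid W),
\]
and only the first factors depend on $(\theta,\theta')$. For each view the guess $g$ is wrong on one of the two points $(1,2)$, $(2,1)$ of $\mathcal{D}$. Taking the smaller of the two probabilities and summing out $y_U$, the other $y_z$ and $(v,v')$, we obtain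
\begin{align*}
\tilde P[g\ne\theta_v,\mathcal{D}]&\ge\tfrac14\,\mathbb{E}_\chi\sum_{y,y'}\min\{f^1(y\mid\chi)f^2(y'\mid\chi),\,f^2(y\mid\chi)f^1(y'\mid\chi)\}\\
&\ge\tfrac14\,\mathbb{E}_\chi\Bigl(\sum_y\min\{f^1(y\mid\chi),f^2(y\mid\chi)\}\Bigr)^2\ge\tfrac14\,\omega_r^2 ,
\end{align*}
the last step by Jensen's inequality.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(L) from Proposition~\ref{prop:game}]
We have $k\ge u^4/2$ and $R+1\le\ln^2u$, so \eqref{eq:eps} gives $\varepsilon(r)\le2u^{-4}\ln^2u$. From $q\le m^3$ and $B\le n$ we get $Bu^3+1\le n^2$ and $\eta\le4m^4/u^2$. Since $m=O(\log u)$, Lemma~\ref{lem:useless} yields $\omega_r^2\le4u^{-4}\ln^2u+8m^2/u\le u^{-2/3}$ for every $r$, and Proposition~\ref{prop:game} applies. In its conclusion $\log u=\Theta(\log n)$ and $R+1=\Theta(\log^2n)$, while $(R+1)B+1\le B\log^2n\le(B\log n)^2$. Hence $q=\Omega(\log^3n/\log(B\log n))$.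
\end{proof}

\section{The side game needs many queries}\label{sec:game}

We prove Proposition~\ref{prop:game}. Assume $\omega_r\le u^{-1/3}$ for all $0\le r\le R$, with $u$ larger than an absolute constant. The partition $\chi$ will be eliminated first: winning the game forces $XN$ to almost name some elements of $N$. Then we extract such elements repeatedly and count. Let
\[
M=\lfloor2u^{1/4}\rfloor,\qquad\kappa=u^{3/8},
\]
so that $M/\kappa\le2u^{-1/8}$ and $M\kappa p_0\le2u^{-1/8}$. Both quantities must be polynomially small, the first in Lemma~\ref{lem:stuck} and the second in the counting, and this dictates the choice of $\kappa$.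

\subsection{Heavy sets}

Let $\lambda_r$ be the law of a random subset $N\subseteq U$ of density $p_r$; no partition is involved. For each $y$ such that the conditioning event has positive probability, let $\nu_{r,y}$ be $\lambda_r$ conditioned on $XN=y$ and $|N|\le M$.

\begin{definition}
A nonempty set $J\subseteq U$ is \emph{$(r,y)$-heavy} if $\nu_{r,y}(J\subseteq N)\ge\kappa^{-|J|}$. A set $N\subseteq U$ is \emph{$r$-stuck} if $|N|>M$, or if $|N|\le M$ and $N$ contains no $(r,XN)$-heavy set.
\end{definition}

A priori $J\subseteq N$ has probability $p_r^{|J|}\le u^{-3|J|/4}$, so a heavy set is one whose probability has grown by a factor of at least $u^{3/8}$ per element after seeing $y$. Heavy sets are few: the number of $(r,y)$-heavy sets of size $j$ is at most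
\begin{equation}\label{eq:list}
\kappa^j\sum_{|J|=j}\nu_{r,y}(J\subseteq N)=\kappa^j\,\mathbb{E}_{\nu_{r,y}}\binom{|N|}j\le(M\kappa)^j .
\end{equation}
In the first case of Example~\ref{ex:extremes}, $\nu_{r,y}$ is uniform on the sets of size $y\le M$, so $\nu_{r,y}(J\subseteq N)\le(M/u)^{|J|}<\kappa^{-|J|}$ and every set is stuck. In the second case $\nu_{r,y}$ is a point mass, and only the empty set and the sets larger than $M$ are stuck. Singletons alone would not capture the situation: if $\nu_{r,y}$ were uniform on $\lceil2\kappa\rceil$ disjoint sets of size $M$, no singleton would be heavy, but each wrong candidate would fit into a given half with probability at most about $2^{-M}$, and the player would win. These candidates are heavy as sets.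

\begin{lemma}\label{lem:stuck}
For every $0\le r\le R$, a set $N\sim\lambda_r$ is $r$-stuck with probability at most $u^{-1/9}$.
\end{lemma}

The idea is a second moment computation over $\chi$. Given $y$, the player weighs the candidates $N$ with $XN=y$ inside $P^1$ against those inside $P^2$. Stuck candidates overlap little, so for most $\chi$ the two weights are both close to their common mean, and the player cannot decide.

\begin{proof}
Write $p=p_r$, $\bar p=\bar p_r$, $\lambda=\lambda_r$. Since $\mathbb{E}\,2^{|N|}=(1+p)^u\le\exp(u^{1/4})$, Markov's inequality gives $\lambda(|N|>M)\le(e/4)^{u^{1/4}}\le\exp(-u^{1/4}/3)$. Let $\mathcal{S}_y$ be the family of stuck sets $N$ with $|N|\le M$ and $XN=y$, and put $\Lambda_y=\lambda(\mathcal{S}_y)$ and $\delta_y=\nu_{r,y}(\mathcal{S}_y)$. We must bound $\sum_y\Lambda_y$, and we consider only $y$ with $\Lambda_y>0$.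

\emph{Change of measure.} The density $\bar p$ was chosen for this step. As $1-\bar p=(1-p)/(1+p)$, a set $N\subseteq P^\theta$ is drawn in the game with probability
\[
\bar p^{\,|N|}(1-\bar p)^{u/2-|N|}=\frac{(2p)^{|N|}(1-p)^{u/2-|N|}}{(1+p)^{u/2}}=\frac{2^{|N|}\lambda(N)}{(1-p^2)^{u/2}}\ge2^{|N|}\lambda(N).
\]
Hence $f_r^\theta(y\mid\chi)\ge\phi^\theta(\chi):=\sum_{N\in\mathcal{S}_y}\lambda(N)2^{|N|}\mathbf{1}[N\subseteq P^\theta]$.

\emph{First moment.} For a fixed set $N$ of size $j_0\le u/2$,
\[
2^{j_0}\Pr_\chi[N\subseteq P^\theta]=2^{j_0}\prod_{j<j_0}\frac{u/2-j}{u-j}=\prod_{j<j_0}\Bigl(1-\frac j{u-j}\Bigr)\in\Bigl[1-\frac{j_0^2}u,\,1\Bigr],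
\]
because $j/(u-j)\le2j/u$ and $\sum_{j<j_0}2j\le j_0^2$. With $j_0\le M$ this gives $\mathbb{E}_\chi\phi^\theta\ge(1-4u^{-1/2})\Lambda_y$.

\emph{Second moment.} Let $N,N'$ be independent with law $\nu^*=\nu_{r,y}(\cdot\mid\mathcal{S}_y)=\lambda(\cdot\mid\mathcal{S}_y)$. Apply the upper bound above to $N\cup N'$, whose size is at most $2M\le u/2$, and use $|N|+|N'|-|N\cup N'|=|N\cap N'|$. This gives $\mathbb{E}_\chi(\phi^\theta)^2\le\Lambda_y^2(1+\Delta_y)$ with $\Delta_y=\mathbb{E}\,2^{|N\cap N'|}-1$, and therefore
\[
\mathbb{E}_\chi(\phi^\theta-\Lambda_y)^2\le\Lambda_y^2\bigl(1+\Delta_y-2(1-4u^{-1/2})+1\bigr)=\Lambda_y^2\bigl(\Delta_y+8u^{-1/2}\bigr).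
\]
Now $2^{|N\cap N'|}-1$ counts the nonempty sets $J$ contained in both $N$ and $N'$. A nonempty $J$ contained in some member of $\mathcal{S}_y$ is not $(r,y)$-heavy, so $\nu^*(J\subseteq N')\le\kappa^{-|J|}/\delta_y$; for any other nonempty $J$ this probability is $0$. Thus, using $e^x-1\le2x$ on $[0,1]$,
\[
\Delta_y=\sum_{J\ne\emptyset}\nu^*(J\subseteq N)\,\nu^*(J\subseteq N')\le\frac1{\delta_y}\,\mathbb{E}\Bigl[\Bigl(1+\frac1\kappa\Bigr)^{|N|}-1\Bigr]\le\frac{e^{M/\kappa}-1}{\delta_y}\le\frac{2M}{\kappa\,\delta_y}.
\]

\emph{Conclusion.} Call $y$ \emph{rich} if $\delta_y\ge128M/\kappa$. Then $\Delta_y\le1/64$, and $\min\{\phi^1,\phi^2\}\ge\Lambda_y-|\phi^1-\Lambda_y|-|\phi^2-\Lambda_y|$ together with the Cauchy--Schwarz inequality gives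
\[
\mathbb{E}_\chi\min\{\phi^1,\phi^2\}\ge\Lambda_y\Bigl(1-2\sqrt{\tfrac1{64}+8u^{-1/2}}\Bigr)\ge\tfrac12\Lambda_y .
\]
So the rich $y$ have $\sum\Lambda_y\le2\omega_r\le2u^{-1/3}$. For the other $y$, write $\Lambda_y=\delta_y\,\lambda(XN=y,|N|\le M)$; they contribute at most $128M/\kappa\le256u^{-1/8}$. In total the probability is at most $\exp(-u^{1/4}/3)+2u^{-1/3}+256u^{-1/8}\le u^{-1/9}$.
\end{proof}

\subsection{Peeling}

To see what a heavy set is worth, suppose that with probability at least $\frac12$ a set $S\sim\lambda_0$ has size at most $M$ and contains a $(0,XS)$-heavy singleton $\{a\}$. Such an $S$ can be recovered from $S\setminus\{a\}$, the column $X_a$, which gives $XS$, and the position of $\{a\}$ in a list of length at most $M\kappa$. Since $\lambda_0(S)\le2p_0\,\lambda_0(S\setminus\{a\})$, summing over $S\setminus\{a\}$ gives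
\[
\tfrac12\le(B+1)^q\cdot M\kappa\cdot2p_0\le(B+1)^q\cdot4u^{-1/8},
\]
that is, $q\log(B+1)\ge\frac18\log u-3$. If we can remove $g$ elements one after another, the gain $u^{-1/8}$ is collected $g$ times, while the price is paid once: only the sum of the $g$ columns has to be supplied, and it has $(gB+1)^q$ possible values. This is the source of the denominator in Proposition~\ref{prop:game}.

The difficulty is that Lemma~\ref{lem:stuck} speaks about sets with a product law, and $S\setminus\{a\}$ does not have one. The obvious bound on its density with respect to $\lambda_0$ is $2up_0=2u^{1/4}$, which already exceeds $u^{1/9}$. The remedy is to let all elements die at rate $1/K$ while we remove ours. The survivors at time $i$ have law $\lambda_i$, and our removal is invisible on the event that the removed elements would have died anyway. For one element removed at time $0$ and inspected at time $1$, that event has probability $1/K$. If one element is removed at each of the times $0,\dots,r-1$, it has probability $\prod_{j=1}^r(1-(1-\frac1K)^j)$. Elements removed long ago are dead almost surely, so this product stays above a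 bound $e^{-O(K)}$ that does not depend on $r$.

From now on $i$ denotes time. Draw $S\sim\lambda_0$ and, independently, independent \emph{lifetimes} $t_a\in\{1,2,\dots\}$, $a\in U$, with $\Pr[t_a>i]=(1-\frac1K)^i$. Then $N_i=\{a\in S:t_a>i\}$ has law $\lambda_i$. Fix an order on the subsets of $U$.

\medskip
\noindent\emph{Peeling process.} Start with $i=0$ and $E=\emptyset$. While $i\le R$, let $\hat N=\{a\in S\setminus E:t_a>i\}$. If $\hat N$ is $i$-stuck, stop: the process \emph{fails at time $i$}. Otherwise let $J$ be the first $(i,X\hat N)$-heavy subset of $\hat N$, and replace $E$ by $E\cup J$ and $i$ by $i+|J|$. If the loop ends with $i>R$, the process \emph{succeeds}.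
\medskip

At all times $i=|E|$, so success means $|E|\ge R+1$. A possible \emph{history} is a sequence $J_1,\dots,J_h$ of disjoint nonempty sets, found at the times $i_1=0$, $i_{l+1}=i_l+|J_l|$. The following observation is used twice. Let $E=J_1\cup\dots\cup J_h\subseteq S$ and $S^\circ=S\setminus E$. If $t_a>i_l$ for all $l$ and all $a\in J_l$, then an element of $J_{l'}$ with $l'\ge l$ has lifetime above $i_{l'}\ge i_l$, and so
\begin{equation}\label{eq:visible}
\{a\in S\setminus(J_1\cup\dots\cup J_{l-1}):t_a>i_l\}=J_l\cup\dots\cup J_h\cup\{a\in S^\circ:t_a>i_l\}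
\end{equation}
for $1\le l\le h+1$. The condition on the lifetimes holds whenever the process finds $J_1,\dots,J_h$, because $J_l$ is a subset of the set $\hat N$ at time $i_l$.

\begin{lemma}\label{lem:fail}
The peeling process fails with probability at most $\frac12$.
\end{lemma}

\begin{proof}
Let $F_r$ be the event of failure at time $r\le R$. Split $F_r$ according to the value of $S$ and the history $J_1,\dots,J_h$, where $i_{h+1}=r$, and consider one such sub-event $F$. It is contained in $\mathcal{T}=\{t_a>i_l\text{ for all }l\text{ and }a\in J_l\}$. It is defined by conditions on the sets on the left of \eqref{eq:visible}: for $l\le h$ the set is not $i_l$-stuck and its first heavy subset is $J_l$, and for $l=h+1$ it is $r$-stuck. On $\mathcal{T}$ these sets depend only on the lifetimes $(t_a)_{a\in S^\circ}$. So, given $S$, the sub-event $F$ is the intersection of $\mathcal{T}$ with an event depending only on $(t_a)_{a\in S^\circ}$. Conditionally on $F$ the lifetimes $t_a$, $a\in E$, are therefore independent, and for $a\in J_l$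
\[
\Pr[t_a\le r\mid F]=\Pr[t_a\le r\mid t_a>i_l]=1-(1-\tfrac1K)^{r-i_l}\ge1-e^{-(r-i_l)/K}.
\]
Number the elements of $J_l$ by $c=0,\dots,|J_l|-1$ and lower the bound for element $c$ to $1-e^{-(r-i_l-c)/K}$. The integers $i_l+c$ run through $0,\dots,r-1$, each once; this is why time advances by $|J|$. Hence
\[
\Pr[E\cap N_r=\emptyset\mid F]\ge\prod_{j\ge1}\bigl(1-e^{-j/K}\bigr)\ge e^{-K\pi^2/6},
\]
since $x\mapsto-\ln(1-e^{-x/K})=\sum_{t\ge1}e^{-tx/K}/t$ is decreasing with integral $K\sum_{t\ge1}t^{-2}=K\pi^2/6$ over $(0,\infty)$. On $F\cap\{E\cap N_r=\emptyset\}$ the set $\hat N$ at time $r$ equals $N_r$, so $N_r$ is $r$-stuck. Summing over the disjoint sub-events and using Lemma~\ref{lem:stuck}, we get $e^{-K\pi^2/6}\Pr[F_r]\le u^{-1/9}$. As $K\le(\ln u)/20$ and $\pi^2<10$, we have $e^{K\pi^2/6}\le u^{1/12}$, so $\Pr[F_r]\le u^{-1/36}$. The sum over the $R+1\le\ln^2u$ values of $r$ is at most $\frac12$.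
\end{proof}

The two logarithms in $R$ now have their reasons. The parameter $K$ can be as large as a multiple of $\ln u$ because the failure probability in Lemma~\ref{lem:stuck} is polynomially small; with a constant failure probability the factor $e^{K\pi^2/6}$ and the sum over $r$ could not be absorbed. The process can run for time of order $K\ln u$ because the density may fall by a polynomial factor before the neighborhoods in Lemma~\ref{lem:parity} risk being empty.

\subsection{Counting}

\begin{lemma}\label{lem:count}
For every $g\ge1$, the process succeeds with $|E|=g$ with probability at most $(gB+1)^qu^{-g/9}$.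
\end{lemma}

\begin{proof}
Fix all lifetimes; the law of $S$ is still $\lambda_0$. Let $S$ lead to success with history $J_1,\dots,J_h$, $|E|=g$, and let $y_l$ be the vector $X\hat N$ at time $i_l$. We claim that $S$ is determined by $S^\circ$, the vector $XE$, the sizes $|J_1|,\dots,|J_h|$, and for each $l$ the position of $J_l$ in the list of $(i_l,y_l)$-heavy sets of size $|J_l|$. The sizes give the times $i_l$. If $J_1,\dots,J_{l-1}$ are known, then \eqref{eq:visible} gives
\[
y_l=XE-X(J_1\cup\dots\cup J_{l-1})+X\{a\in S^\circ:t_a>i_l\},
\]
in which all terms are known. The list depends only on $(i_l,y_l)$ and $|J_l|$, so $J_l$ is determined. At the end $S=S^\circ\cup E$.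

For a given $S^\circ$ there are at most $(gB+1)^q$ values of $XE$, at most $2^g$ sequences of sizes with sum $g$, and by \eqref{eq:list} at most $(M\kappa)^g$ sequences of positions. Also $\lambda_0(S)=\lambda_0(S^\circ)(\frac{p_0}{1-p_0})^g\le\lambda_0(S^\circ)(2p_0)^g$. Summing over $S^\circ$ bounds the probability by $(gB+1)^q(4M\kappa p_0)^g\le(gB+1)^q(8u^{-1/8})^g\le(gB+1)^qu^{-g/9}$. The bound holds for all values of the lifetimes, hence on average.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:game}]
By Lemma~\ref{lem:fail} the process succeeds with probability at least $\frac12\ge2^{-R}=\sum_{g\ge R+1}2^{-g}$, and success implies $|E|\ge R+1$. So for some $g\ge R+1$ success with $|E|=g$ has probability at least $2^{-g}$, and Lemma~\ref{lem:count} gives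
\[
q\log(gB+1)\ge g\Bigl(\frac{\log u}9-1\Bigr)\ge\frac{g\log u}{10}.
\]
The function $x\mapsto x/\ln(1+x)$ is nondecreasing on $(0,\infty)$, because its derivative has the sign of $\ln(1+x)-\frac x{1+x}\ge0$. Hence $g/\log(gB+1)\ge(R+1)/\log((R+1)B+1)$, and the bound on $q$ follows. None of the conditions on $u$ in this section involves $B$ or $q$.
\end{proof}

This completes the proof of part (L). Parts (U) and (L) together give Theorem~\ref{thm:main}; the cases $B=1$ and $B=n$ are the two stated special cases.

\begin{thebibliography}{9}

\bibitem{AuzaLee}
Arinta Auza and Troy Lee, \emph{On the query complexity of connectivity with global queries}, arXiv:2109.02115 (2021).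

\bibitem{Erdos}
Erd\H{o}s, 1945.

\bibitem{Sun}
Sun et al., ICALP 2019.

\end{thebibliography}
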